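# Additive torsion and divisibility in finitely generated commutative semirings

Throughout, $\mathbb N=\{1,2,3,\dots\}$, $\mathbb N_0=\mathbb N\cup\{0\}$, and $p$ always denotes a prime number.

## 1. Semirings, additive torsion, and divisibility by infinitely many primes

**Definition 1.1 (semiring).** A semiring $S(+,\cdot)$ is a non-empty set $S$ with two operations such that $S(+)$ is a commutative semigroup, $S(\cdot)$ is a semigroup, and multiplication distributes over addition. It is *commutative* if $S(\cdot)$ is commutative. No zero and no unit are required.

All semirings below are commutative. Four examples will come back: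

* $\mathbb N$ and the positive rationals $\mathbb Q^+$, with the usual operations;
* $\mathbb Q_{\ge1}=\{q\in\mathbb Q:q\ge 1\}$, which is closed under both operations;
* $\mathbb N\cup\{\infty\}$, where $\infty+x=\infty\cdot x=\infty$ for every $x$. Distributivity holds because both sides of $x(y+z)=xy+xz$ equal $\infty$ as soon as one of $x,y,z$ is $\infty$.

For $m\in\mathbb N$ and $a\in S$, the element $ma$ is the sum of $m$ copies of $a$, and $mS=\{mb:b\in S\}$. By distributivity $(ma)(nb)=mn\,(ab)$.

**Definition 1.2 (finite generation).** $S$ is *finitely generated* if it is generated as a semiring by a finite set $X=\{x_1,\dots,x_n\}$. Concretely, every element of $S$ is a finite non-empty sum of monomials $x_1^{\alpha_1}\cdots x_n^{\alpha_n}$ of positive degree. If $S$ has a unit $1$, we may also allow the monomial $x^0=1$, which does no harm.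

For example, the subsemiring of $\mathbb Q^+$ generated by the single element $\frac16$ consists of all $n/6^i$ with $n,i\in\mathbb N$. In contrast, $\mathbb Q^+$ and $\mathbb Q_{\ge1}$ are not finitely generated: in sums of products of finitely many fractions, only finitely many primes can occur in denominators. Note that finite generation of the semiring does not mean that the semigroup $S(+)$ is finitely generated.

**Definition 1.3 (torsion).** An element $a$ of a commutative semigroup $A(+)$ is *torsion* if $ma=na$ for some $m\ne n$ in $\mathbb N$. The semigroup is *torsion* if all its elements are.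

In $\mathbb Z/6$ every element satisfies $7a=a$. In $\mathbb N$ with addition $\max$, every element satisfies $2a=a$. In $\mathbb N$ with ordinary addition no element is torsion.

Call $e$ *idempotent* if $2e=e$; all idempotents here are additive. Then $ke=e$ for all $k\in\mathbb N$.

**Fact 1.4.** An element $a$ is torsion if and only if $ra$ is idempotent for some $r\in\mathbb N$.

*Proof.* If $2ra=ra$, this is a torsion relation. Conversely let $ma=na$ with $m<n$, and put $d=n-m$. Adding multiples of $a$ gives $ka=(k+d)a$ for all $k\ge m$. Choose a multiple $r$ of $d$ with $r\ge m$. Applying the relation $r/d$ times gives $ra=(r+d)a=\dots=2ra$. $\square$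

**Fact 1.5.** In a commutative semiring $S$, let $a$ and $b$ be torsion and let $s\in S$. Then $as$ and $a+b$ are torsion.

*Proof.* From $ma=na$ we get $m(as)=n(as)$. If $ra$ and $qb$ are idempotent, then so are their multiples $rqa$ and $rqb$, and hence so is $rq(a+b)$. $\square$

**Definition 1.6 (almost-divisible).** A commutative semigroup $A(+)$ is *almost-divisible* if for every $a\in A$ there is $m\in\mathbb N$ such that $ma\in pA$ for infinitely many primes $p$.

$\mathbb Q^+$ is almost-divisible: take $m=1$. $\mathbb N$ is not: $m\cdot 1\in p\mathbb N$ means $p\mid m$, which holds for finitely many $p$ only.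

**Definition 1.7 (weakly almost-divisible).** An element $a\in S$ is *w.a.d.* if for infinitely many primes $p$ there is $m_p\in\mathbb N$ with $p\nmid m_p$ and $m_pa\in pS$.

Now the multiplier may depend on the prime. If a fixed $m$ satisfies $ma\in pS$ for infinitely many $p$, then $a$ is w.a.d.: discard the finitely many $p$ dividing $m$. The converse fails. In $\mathbb Q_{\ge1}$ the element $1$ is w.a.d. with $m_p=p+1$, because $(p+1)\cdot1=p\cdot\frac{p+1}{p}$ and $\frac{p+1}p\ge1$. But for fixed $m$ we have $m\cdot 1\in p\,\mathbb Q_{\ge1}$ only if $m/p\ge1$, that is, only if $p\le m$.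

**Definition 1.8 (group of differences).** For a commutative semigroup $B(+)$, let $G(B)$ be the abelian group of formal differences of elements of $B$, with canonical map $\iota:B\to G(B)$. It is universal for additive maps from $B$ to abelian groups, $\iota(B)$ generates it as a group, and
$$\iota(s)=\iota(t)\iff s+c=t+c\ \text{ for some } c\in B.\tag{1}$$

For example $G(\mathbb N)=\mathbb Z$. On the other hand $G(\mathbb N\cup\{\infty\})=0$, because $s+\infty=t+\infty$ for all $s,t$.

If $B$ is a commutative semiring with $1$, then $G(B)$ is a commutative ring with unit $\iota(1)$, possibly the zero ring, and $\iota$ is multiplicative. Indeed, for $b\in B$ the additive map $s\mapsto\iota(sb)$ extends to an endomorphism $\lambda_b$ of the group $G(B)$. The map $b\mapsto\lambda_b$ is additive, so it extends to a homomorphism $G(B)\to\operatorname{End}(G(B))$. This is a bi-additive product on $G(B)$. The ring laws hold on $\iota(B)$, which generates, so they hold everywhere.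

With these notions in place we can ask: *for a finitely generated commutative semiring, is being additively torsion the same as being almost-divisible?* A "yes" is stated as a conjecture in Miroslav Korbelář, "Torsion factors of commutative monoid semirings", arXiv:2401.11602 (2024). We shall prove it, in the following form.

**Theorem 1.9.** Let $S$ be a commutative semiring generated by a finite set $X$. The following are equivalent:

1. $S(+)$ is torsion;
2. there is $N\in\mathbb N$ with $2Ns=Ns$ for all $s\in S$;
3. $S(+)$ is almost-divisible;
4. every $x\in X$ is w.a.d.

The conjecture is (1)⇔(3). On the way we prove a version for a single element.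

**Theorem 1.10.** Let $S$ be a finitely generated commutative semiring and $a\in S$. Some power of $a$ is torsion if and only if some power of $a$ is w.a.d.

## 2. The easy implications, rational numbers, and finitely generated addition

**From torsion to divisibility.** We dispose of (1)⇒(2)⇒(3)⇒(4) in Theorem 1.9. Let $X=\{x_1,\dots,x_n\}$.

(1)⇒(2): By Fact 1.4 choose $r_i$ with $r_ix_i$ idempotent, and put $N=\prod_i r_i$. Each $Nx_i$ is a multiple of an idempotent, hence idempotent. Every monomial $y$ of positive degree is some $x_i$ or some $x_iz$ with $z\in S$, and $2Nx_iz=Nx_iz$; so $Ny$ is idempotent. Summing over monomials, $2Ns=Ns$ for every $s\in S$.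

(2)⇒(3): If $Na$ is idempotent, then $Na=p(Na)\in pS$ for every prime $p$.

(3)⇒(4): This was noted after Definition 1.7.

What remains is (4)⇒(1).

**Subsemirings of $\mathbb Q^+$.** Let $S\subseteq\mathbb Q^+$ be generated by finitely many fractions, and let $s\in\mathbb N$ be a common denominator, so $S\subseteq\mathbb Z[1/s]$. Suppose $m_pa=pb$ with $a,b\in S$, $p\nmid m_p$ and $p\nmid s$. Then $p$ does not occur in the denominator of $b$, so $p$ divides the numerator of $m_pa$, hence that of $a$. Only finitely many $p$ do this. So no element of $S$ is w.a.d., and no element is torsion, in agreement with the theorem. The mechanism is that finitely many generators have finitely many primes in their denominators.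

**Semirings with finitely generated addition.** Suppose that even the semigroup $S(+)$ is finitely generated, and let $a\in S$ be w.a.d. A sensible first try is to pass to $G(S)$. This is a finitely generated abelian group, so modulo torsion it is some $\mathbb Z^r$. The image $\bar a$ of $a$ satisfies $m_p\bar a\in p\mathbb Z^r$ with $p\nmid m_p$, so every coordinate of $\bar a$ is divisible by infinitely many primes, and $\bar a=0$. Hence $\iota(a)$ has finite order $r_0$ in $G(S)$. By (1),
$$(r_0+1)a+c=a+c\quad\text{for some }c\in S,$$
and here the argument stops. We cannot cancel $c$, and we know nothing about it. The difficulty is real: in $\mathbb N\cup\{\infty\}$, whose addition is generated by $1$ and $\infty$, we have $\iota(1)=0$ in the group of differences, and yet $1$ is not torsion.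

But suppose $c$ were a summand of a multiple of $a$, say $c+t=ka$. Then adding $t$ would give $(r_0+1+k)a=(1+k)a$, a torsion relation. So the group of differences should be taken of a smaller semigroup, one that contains only such summands.

## 3. Summands of multiples of one element

**Definition 3.1.** For $a\in S$ put
$$B_a=\{s\in S:\ s=ka\ \text{ or }\ s+t=ka\ \text{ for some }k\in\mathbb N,\ t\in S\}.$$

In $\mathbb N\cup\{\infty\}$ we get $B_1=\mathbb N$, because a sum containing $\infty$ is never finite. So $G(B_1)=\mathbb Z$, and the information lost in $G(S)$ is back.

**Lemma 3.2.**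

(i) $B_a$ is a subsemigroup of $S(+)$ containing $a$, and if $s_1+s_2\in B_a$, then $s_1,s_2\in B_a$.

(ii) If $pb=ma$ with $p\ge2$ and $m\in\mathbb N$, then $b\in B_a$.

(iii) If $\iota(a)$ has finite order in $G(B_a)$, then $a$ is torsion in $S$.

*Proof.* (i) $a=1a$ lies in $B_a$. If $s+t=ka$ and $s'+t'=k'a$, with $t$ or $t'$ possibly absent, then $(s+s')+(t+t')=(k+k')a$, so $s+s'\in B_a$. If $s_1+s_2=ka$ or $s_1+s_2+t=ka$, then $s_1$ is a summand of $ka$, with complement $s_2$ or $s_2+t$; likewise $s_2$.

(ii) $b+(p-1)b=ma$.

(iii) Let $r\iota(a)=0$ with $r\ge1$. Then $\iota((r+1)a)=\iota(a)$, so by (1) there is $c\in B_a$ with $(r+1)a+c=a+c$. Either $c=ka$, or $c+t=ka$ for some $t\in S$; in the second case add $t$ to both sides. In both cases $(r+1+k)a=(1+k)a$. $\square$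

Part (ii) is what makes $B_a$ fit our problem: a quotient $b$ witnessing divisibility of a multiple of $a$ automatically lies in $B_a$, so the divisibility survives in $G(B_a)$. The lattice argument of Section 2 now goes through.

**Lemma 3.3.** Let $a\in S$ be w.a.d., let $G=G(B_a)$, and suppose that $\bar G=G/\operatorname{tor}(G)$ is a finitely generated group, where $\operatorname{tor}(G)$ is the subgroup of elements of finite order. Then $a$ is torsion.

*Proof.* $\bar G$ is finitely generated and torsion-free, hence free abelian of finite rank. For infinitely many $p$ we have $m_pa=pb_p$ with $p\nmid m_p$, and $b_p\in B_a$ by Lemma 3.2(ii). So the image $\bar a$ of $\iota(a)$ satisfies $m_p\bar a\in p\bar G$. Choose integers $u,v$ with $um_p+vp=1$; then $\bar a=um_p\bar a+vp\bar a\in p\bar G$. In a basis of $\bar G$, each coordinate of $\bar a$ is divisible by infinitely many primes, so $\bar a=0$. Thus $\iota(a)$ has finite order, and Lemma 3.2(iii) applies. $\square$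

If $S(+)$ is generated by a finite set $Y$, then by Lemma 3.2(i) $B_a$ is additively generated by $Y\cap B_a$, and Lemma 3.3 settles that case. But when only the semiring $S$ is finitely generated, there are infinitely many monomials, and $\bar G$ may have infinite rank. We need the multiplication.

## 4. Semirings with a unit: monoids of exponents and a number field

Suppose first that $S$ has a unit and look at $a=1$. Then $B_1$ turns out to be a semiring, so $R=G(B_1)$ is a ring, and $\iota(1)$ is divisible, up to multipliers $m_p$, by infinitely many primes. A nonzero *finitely generated* ring of characteristic $0$ can be mapped into a number field with only finitely many primes inverted, as we shall see, and this gives a contradiction as for $\mathbb Q^+$. The trouble is that $R$ need not be finitely generated.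

**Example 4.1.** Let $S=\mathbb N_0[y]+x\mathbb Z[x,y]\subseteq\mathbb Z[x,y]$, that is, the polynomials $f$ with $f(0,y)\in\mathbb N_0[y]$. This is a semiring generated by $1,y,x,-x$: these produce $y^j$ and $\pm x^iy^j$ for $i\ge1$, $j\ge 0$, and also $0=x+(-x)$. If $f+g=k$ in $S$, then $f(0,y)+g(0,y)=k$ with both terms in $\mathbb N_0[y]$, so $f(0,y)$ is a constant at most $k$. Conversely, if $f(0,y)=j\in\mathbb N_0$, then $f+(j+1-f)=j+1$, and $j+1-f\in S$. Hence
$$B_1=\mathbb N_0+x\mathbb Z[x,y],\qquad R=G(B_1)=\mathbb Z+x\mathbb Z[x,y].$$
The ring $R$ is not finitely generated. Suppose it were generated by $f_1,\dots,f_m$. Subtracting constants, we may take all $f_i\in x\mathbb Z[x,y]$. In a polynomial expression in the $f_i$, only the linear terms contribute to the coefficient of $x^1$. So that coefficient is an integer combination of the corresponding coefficients of the $f_i$, and its degree in $y$ is bounded. But $xy^j\in R$ for all $j$.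

The monomials show what happens. The exponents $\alpha$ with $x^\alpha\in B_1$ form a submonoid of some $\mathbb N_0^n$, and submonoids of $\mathbb N_0^n$ need not be finitely generated. *Subgroups* of $\mathbb Z^n$ always are. So we would like to invert the monomials in $R$. In the example, inverting them turns $R$ into $\mathbb Z[x^{\pm1},y^{\pm1}]$, since $y=xy/x$, and this is a finitely generated ring. In general a monomial may be a zero divisor in $R$ and inverting it may destroy everything. The way out is to map $R$ to a field first: there each monomial becomes either zero, and can be dropped, or invertible.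

We use the following textbook facts.

* For an abelian group $M$, the kernel of $M\to M\otimes\mathbb Q$ is the set of elements of finite order.
* Subgroups of $\mathbb Z^n$ are finitely generated.
* Zariski's lemma: if a field $L$ is finitely generated as an algebra over a subfield $k$, then $L$ is a finite extension of $k$.
* Let $L$ be a number field with ring of integers $\mathcal O_L$. Every element of $L$ has the form $z/s$ with $z\in\mathcal O_L$, $s\in\mathbb N$, and $\mathcal O_L\cap\mathbb Q=\mathbb Z$.

**Proposition 4.2.** Let $S$ be a finitely generated commutative semiring with $1$. If $1$ is w.a.d., then $1$ is torsion.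

*Proof.* Let $x_1,\dots,x_n$ generate $S$ and write $x^\alpha=\prod_i x_i^{\alpha_i}$ for $\alpha\in\mathbb N_0^n$, with $x^0=1$.

**Step 1: a semiring spanned by monomials.** The purpose is to describe $B=B_1$. It is a subsemigroup of $S(+)$ containing $1$. It is closed under products: let $s+t=k1$ and $s'+t'=k'1$, with $t$ or $t'$ possibly absent. Multiplying out, $ss'$ plus the remaining terms, if any, equals $kk'1$, so $ss'\in B$. Thus $B$ is a commutative semiring with $1$. Let
$$C=\{\alpha\in\mathbb N_0^n:\ x^\alpha\in B\}.$$
Since $1\in B$ and $B$ is closed under products, $C$ is a submonoid of $\mathbb N_0^n$. Every element of $B$ is a sum of monomials, and by Lemma 3.2(i) each of these monomials lies in $B$. Hence the ring $R=G(B)$ is generated, as an additive group, by the elements $\iota(x^\alpha)$ with $\alpha\in C$.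

**Step 2: divisibility in $R$.** The purpose is to carry the hypothesis over to $R$. There are an infinite set $\Pi$ of primes and, for $p\in\Pi$, elements $m_p\in\mathbb N$ with $p\nmid m_p$ and $b_p\in S$ with $m_p1=pb_p$. By Lemma 3.2(ii), $b_p\in B$. So
$$m_p\,\iota(1)=p\,\iota(b_p)\quad\text{in }R,\qquad p\in\Pi.\tag{2}$$

**Step 3: a field of characteristic $0$.** The purpose is to make each monomial either zero or invertible. Suppose, for a contradiction, that $1$ is not torsion. By Lemma 3.2(iii), $\iota(1)$ has infinite order in $R$. Hence its image in $R\otimes\mathbb Q$ is not zero, and $R\otimes\mathbb Q$ is a non-zero commutative $\mathbb Q$-algebra. Dividing it by a maximal ideal gives a field $K$ of characteristic $0$ and a unital ring homomorphism $\psi:R\to K$. Put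
$$w(\alpha)=\psi(\iota(x^\alpha))\in K,\qquad \alpha\in C.$$
Then $w(0)=1$ and $w(\alpha+\beta)=w(\alpha)w(\beta)$. Let $F=\{\alpha\in C: w(\alpha)\ne0\}$. As $K$ is a field, $F$ is a submonoid of $C$. By Step 1 the additive group $\psi(R)$ is generated by $w(C)$, and hence by $w(F)$, since the zeros contribute nothing.

**Step 4: a finitely generated ring containing $\psi(R)$.** The purpose is to replace the monoid $F$ by a group. Let $F-F=\{\alpha-\beta:\alpha,\beta\in F\}$, a subgroup of $\mathbb Z^n$, and define
$$\tilde w:F-F\to K^*,\qquad \tilde w(\alpha-\beta)=w(\alpha)/w(\beta).$$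
This is well defined: if $\alpha-\beta=\alpha'-\beta'$, then $\alpha+\beta'=\alpha'+\beta$, so $w(\alpha)w(\beta')=w(\alpha')w(\beta)$. It is a group homomorphism, and it extends $w|_F$ because $0\in F$. The group $F-F$ is generated by finitely many elements $g_1,\dots,g_l$. So every $w(\alpha)$ with $\alpha\in F$ is a product of powers, with integer exponents, of the $\tilde w(g_i)$. Therefore
$$\psi(R)\subseteq D:=\mathbb Z\bigl[\tilde w(g_1)^{\pm1},\dots,\tilde w(g_l)^{\pm1}\bigr]\subseteq K.$$

**Step 5: a number field.** The purpose is to reach a ring in which denominators can be read off. Let $E$ be the subring of $K$ generated by $\mathbb Q$ and $D$. It is a non-zero finitely generated $\mathbb Q$-algebra. Let $L$ be its quotient by a maximal ideal. By Zariski's lemma $L$ is a finite extension of $\mathbb Q$. Restricting to $D$ the quotient map $E\to L$, we get a unital ring homomorphism $\theta:D\to L$. The ring $\theta(D)$ is generated by finitely many elements of $L$. With $s\in\mathbb N$ a common denominator of these,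
$$\theta(D)\subseteq\mathcal O_L[1/s].$$

**Step 6: the contradiction.** Apply $\theta\psi$ to (2). It is unital, so $m_p=p\,\theta\psi\iota(b_p)$ in $L$, and
$$\frac{m_p}{p}=\theta\psi\iota(b_p)\in\mathcal O_L[1/s]\qquad\text{for all }p\in\Pi.$$
So $s^km_p/p\in\mathcal O_L\cap\mathbb Q=\mathbb Z$ for some $k\in\mathbb N$, that is, $p\mid s^km_p$. As $p\nmid m_p$, it follows that $p\mid s$. This holds for infinitely many primes $p$, whereas $s\ge1$ has finitely many prime divisors. $\square$

## 5. Making an element invertible: Theorem 1.10

Now $S$ need not have a unit, and in any case the hypothesis is about an element $a$ and not about $1$. Adjoining a new unit to $S$ freely, so that the elements are $s$, $k$ and $k+s$ with $k\in\mathbb N$ and $s\in S$, does not help. In that semiring $m\cdot1=pb$ forces $b\in\mathbb N$ and $p\mid m$, so the new unit is never w.a.d. Instead we turn the w.a.d. element itself into a unit multiple of $1$, by localizing. The price is that equalities in the localization come back to $S$ only after multiplication by a power of the element.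

*Proof of Theorem 1.10.*

**Step 1: torsion gives w.a.d.** This is the easy direction. If $a^k$ is torsion, choose $N$ with $Na^k$ idempotent. Then $Na^k=p(Na^k)\in pS$ for every prime $p$, so $a^k$ is w.a.d., using the primes $p\nmid N$.

**Step 2: the localization.** For the converse let $c=a^l$ be w.a.d. We construct a semiring in which $c$ becomes invertible. On $S\times\mathbb N$, where $(s,k)$ is to be read as $s/c^k$, put
$$(s,k)\sim(t,j)\iff c^{i+j}s=c^{i+k}t\ \text{ for some } i\in\mathbb N.$$
Reflexivity and symmetry are clear. For transitivity let $c^{i+j}s=c^{i+k}t$ and $c^{i'+h}t=c^{i'+j}u$. Multiply the first equation by $c^{i'+h}$ and use the second: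
$$c^{i+i'+j+h}s=c^{i+k}c^{i'+h}t=c^{i+i'+j+k}u,$$
so $(s,k)\sim(u,h)$. Let $S_c$ be the set of classes, for which we keep the notation $(s,k)$, with
$$(s,k)+(t,j)=(c^js+c^kt,\ k+j),\qquad (s,k)(t,j)=(st,\ k+j).$$
These operations are well defined. Let $c^{i+k'}s=c^{i+k}s'$, so that $(s,k)\sim(s',k')$. Then
$$c^{i+k'+j}(c^js+c^kt)=c^{2j}c^{i+k'}s+c^{i+k+k'+j}t=c^{2j}c^{i+k}s'+c^{i+k+k'+j}t=c^{i+k+j}(c^js'+c^{k'}t),$$
and $c^{i+k'+j}st=c^{i+k+j}s't$. As both operations are commutative, this suffices.

Note the rule
$$(c^hs,\,k+h)=(s,k),\qquad h\in\mathbb N,\tag{3}$$
which holds since $c^{i+k}c^hs=c^{i+k+h}s$. Both ways of bracketing a triple sum give $(c^{j+h}s+c^{k+h}t+c^{k+j}u,\ k+j+h)$. The product is clearly associative. For distributivity, $(u,h)\bigl((s,k)+(t,j)\bigr)=(c^jus+c^kut,\ h+k+j)$, while $(us,h+k)+(ut,h+j)=(c^{h+j}us+c^{h+k}ut,\ 2h+k+j)$, and these agree by (3). Finally $(c,1)(s,k)=(cs,k+1)=(s,k)$ by (3). So $S_c$ is a commutative semiring with unit $(c,1)$. Also by (3),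
$$(s,k)+(t,k)=(c^ks+c^kt,\,2k)=(s+t,\,k),\qquad\text{so}\qquad m(s,k)=(ms,k).\tag{4}$$

**Step 3: $S_c$ is finitely generated.** This is needed for Proposition 4.2. The map $\varphi:S\to S_c$, $\varphi(s)=(cs,1)$, is a semiring homomorphism: it is additive by (4), and $(cs,1)(ct,1)=(c^2st,2)=(cst,1)$ by (3). Moreover $(c,2)^k=(c^k,2k)$, so
$$\varphi(s)\,(c,2)^k=(c^{k+1}s,\ 2k+1)=(s,k).$$
Hence, if $X$ is a finite generating set of $S$, then $S_c$ is generated by the elements $\varphi(x)=(cx,1)$, $x\in X$, together with $(c,2)$, which plays the role of $1/c$.

**Step 4: back to $S$.** We apply the unital case. If $m_pc=pb$ in $S$, then $m_p(c,1)=(m_pc,1)=(pb,1)=p(b,1)$ by (4). So the unit of $S_c$ is w.a.d., and by Proposition 4.2 it is torsion: $m(c,1)=n(c,1)$ with $m\ne n$. This means $(mc,1)\sim(nc,1)$, that is, $mc^{i+2}=nc^{i+2}$ for some $i\in\mathbb N$. So $c^{i+2}=a^{l(i+2)}$ is torsion. $\square$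

The loss of the factor $c^{i+1}$ in Step 4 cannot be avoided: Section 8 gives finitely generated semirings with an element $a\in pS$ for all $p$ that is not torsion. So (4)⇒(1) of Theorem 1.9 does not follow from Theorem 1.10 applied to one generator at a time. It has to use all generators together.

## 6. Finitely many surviving monomials: Theorem 1.9

If *every* generator has a torsion power, then almost all monomials are torsion, and torsion monomials disappear from $G(B_y)/\operatorname{tor}$. What is left has finite rank, and Lemma 3.3 applies.

*Proof of (4)⇒(1).* Let $X=\{x_1,\dots,x_n\}$ with every $x_i$ w.a.d.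

**Step 1: only finitely many monomials can be non-torsion.** By Theorem 1.10 each $x_i$ has a torsion power, and by Fact 1.5 all higher powers of $x_i$ are torsion too. So there is one $k\in\mathbb N$ such that $x_i^k$ is torsion for every $i$. A monomial of degree at least $n(k-1)+1$ has some exponent at least $k$. So it equals $x_i^k$, or $x_i^k$ times an element of $S$, for some $i$, and is torsion by Fact 1.5. Only finitely many monomials have smaller degree.

**Step 2: finite rank.** We check the hypothesis of Lemma 3.3 for a fixed generator $y\in X$. Let $B=B_y$ and $G=G(B)$. Every element of $B$ is a sum of monomials, which lie in $B$ by Lemma 3.2(i). So the group $G$ is generated by the elements $\iota(\mu)$ with $\mu\in B$ a monomial. If $\mu$ is torsion, then $r\mu=2r\mu$ for some $r\in\mathbb N$, so $r\iota(\mu)=0$ and $\iota(\mu)\in\operatorname{tor}(G)$. Hence $G/\operatorname{tor}(G)$ is generated by the images of the finitely many monomials left by Step 1.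

**Step 3: conclusion.** By Lemma 3.3 the w.a.d. element $y$ is torsion. This holds for every $y\in X$. By Fact 1.5 all monomials and all sums of monomials are torsion, so $S(+)$ is torsion. $\square$

Together with Section 2 this proves Theorem 1.9, and with it the conjecture.

## 7. Divisible semirings, parasemifields, and regular elements

**Corollary 7.1.** A finitely generated commutative semiring with $nS=S$ for all $n\in\mathbb N$ is additively idempotent.

*Proof.* $S(+)$ is almost-divisible, with $m=1$ and all primes. By Theorem 1.9 there is $N$ with $2Ns=Ns$ for all $s$. Since $S=NS$, every element has the form $Ns$. $\square$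

A commutative *parasemifield* is a semiring whose multiplicative semigroup is an abelian group; $\mathbb Q^+$ is an example. The next statement is a theorem of Kala and Korbelář.

**Corollary 7.2.** A commutative parasemifield that is finitely generated as a semiring is additively idempotent.

*Proof.* For every $p$ we have $1=(p1)(p1)^{-1}=p\cdot(p1)^{-1}\in pS$, so $1$ is w.a.d., and by Proposition 4.2 it is torsion. So some $e=r1$ satisfies $2e=e$. Multiplying by $e^{-1}$ gives $1+1=1$, and multiplying this by any $s$ gives $s+s=s$. $\square$

**Corollary 7.3.** Let $S$ be a finitely generated commutative semiring. If $a\in a^2S$ and $a$ is w.a.d., then $a$ is torsion.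

*Proof.* Let $a=a^2s$. By induction $a=a^ks^{k-1}$ for all $k\ge2$: the step is $a=a^{k-1}\cdot a\cdot s^{k-1}=a^{k-1}(a^2s)s^{k-1}=a^{k+1}s^k$. By Theorem 1.10 and Fact 1.5 some $a^k$ with $k\ge2$ is torsion. So $a=a^ks^{k-1}$ is torsion by Fact 1.5. $\square$

## 8. Finitely many primes, infinitely many generators, and a single element

**Finitely many primes do not suffice.** Let $p_1,\dots,p_k$ be finitely many primes, $k\ge1$, and let $S\subseteq\mathbb Q^+$ be the subsemiring generated by $q=1/(p_1\cdots p_k)$. It is one-generated and not torsion. It contains $1/p_i=\bigl(\prod_{j\ne i}p_j\bigr)q$. So $s=p_i\cdot(s\cdot\frac1{p_i})\in p_iS$ for every $s\in S$, and $p_iS=S$ for each $i$.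

**Finite generation is needed.** $\mathbb Q^+$ is divisible and not torsion.

**A single element.** In Theorem 1.10 one cannot conclude that $a$ itself is torsion, and no bound on the exponent holds for all semirings.

**Proposition 8.1.** For each $d\ge1$ there are a commutative semiring $S$ generated by $d+1$ elements and an element $a\in S$ such that $a\in pS$ for **all** primes $p$, but $a,a^2,\dots,a^d$ are not torsion.

By Theorem 1.10 some higher power of this $a$ is torsion.

Let $p_1<p_2<\cdots$ be all the primes. For $d=1$ the construction is this: take two generators $u_1,u_2$ and an element $a$, and impose $a=p_i(u_1^i+u_2^i)$ for all $i\ge1$. To see that $a$ is not torsion we look for an additive function $\Phi$ that respects the relations and takes a finite non-zero value at $a$. Put $\Phi(a)=1$ and $\Phi(u_j^i)=\frac1{2p_i}$; then both sides of each relation have value $1$. Put $\Phi=\infty$ on every other monomial. If a relation is multiplied by a monomial $w\neq1$, both sides have value $\infty$: on the left $wa$ is neither $a$ nor a power of one $u_j$. On the right, if $w=u_1^k$, the term $wu_2^i$ contains both variables, symmetrically for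 $w=u_2^k$, and every other $w$ already contains $a$ or both variables. So $\Phi$ survives on the quotient, and the elements $ka$, with values $k$, are distinct. For general $d$ we count variables more carefully.

*Proof.* Let $r=d+1$.

**Step 1: the semiring.** Let $F$ be the semiring of non-zero polynomials without constant term in $\mathbb N_0[a,u_1,\dots,u_r]$. Let $\sim$ be the congruence on $F$ generated by $a\sim p_i\sum_{j=1}^ru_j^i$ for all $i\ge1$, and let $S=F/{\sim}$. In $S$ we have $a=p_i\sum_ju_j^i\in p_iS$ for every $i$. For $i=1$ this reads $a=2\sum_ju_j$, so $S$ is generated by the $d+1$ elements $u_1,\dots,u_r$.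

**Step 2: the congruence by elementary moves.** This reduces the later check to single moves. We claim that $\sim$ is the reflexive-symmetric-transitive closure of the set of pairs
$$\Bigl(wa+g,\ \ p_i\sum_{j}wu_j^i+g\Bigr),\qquad w\text{ a monomial or }1,\quad g\in F\cup\{0\},\quad i\ge1.\tag{5}$$
Every pair (5) lies in $\sim$, and the generating pairs are those with $w=1$, $g=0$. So we must see that the closure is a congruence. It is stable under adding $h\in F$, because this replaces $g$ by $g+h$. It is stable under multiplication by a monomial $v$, because this replaces $w$ by $vw$ and $g$ by $vg$. Now let $f,f'$ be related by the closure and let $h=v_1+\dots+v_q$ be a sum of monomials. Then each $v_tf$ is related to $v_tf'$, and replacing the terms $v_tf$ of $hf=\sum_tv_tf$ one after the other shows that $hf$ is related to $hf'$.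

**Step 3: an additive function.** Write a monomial as $\mu=a^e\prod_{j\in J}u_j^{i_j}$ with $e\ge0$, $J\subseteq\{1,\dots,r\}$ and all $i_j\ge1$, and put $\operatorname{ind}\mu=e+|J|$. Set
$$c_s=\frac{(r-s)!}{r!}\quad(0\le s\le r),\qquad\text{so } c_0=1\ \text{ and }\ (r-s)\,c_{s+1}=c_s\ \text{ for } s<r.$$
Define
$$\Phi(\mu)=\begin{cases}\infty,&\operatorname{ind}\mu>d,\\ c_{|J|}\prod_{j\in J}p_{i_j}^{-1},&\operatorname{ind}\mu=d,\\ 0,&\operatorname{ind}\mu<d,\end{cases}$$
and extend $\Phi$ additively to $\Phi:F\to\mathbb Q_{\ge0}\cup\{\infty\}$, where $\infty+x=\infty$.

**Step 4: $\Phi$ respects the moves.** By additivity it suffices to compare $wa$ with $p_i\sum_jwu_j^i$. Let $w=a^e\prod_{j\in J}u_j^{i_j}$, with $e=0$ and $J=\emptyset$ if $w=1$.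

* Let $|J|=r=d+1$. Then $wa$ and all $wu_j^i$ have index at least $d+1$, and both values are $\infty$.
* Let $|J|<r$. Then $\operatorname{ind}(wa)=\operatorname{ind}w+1$. Also $\operatorname{ind}(wu_j^i)=\operatorname{ind}w+1$ for $j\notin J$, and such $j$ exist, while $\operatorname{ind}(wu_j^i)=\operatorname{ind}w$ for $j\in J$.
  * If $\operatorname{ind}w\ge d$, then $wa$, and $wu_j^i$ for any $j\notin J$, have index greater than $d$, so both values are $\infty$.
  * If $\operatorname{ind}w<d-1$, all monomials involved have index less than $d$, so both values are $0$.
  * If $\operatorname{ind}w=d-1$, the left value is $c_{|J|}\prod_{j\in J}p_{i_j}^{-1}$. On the right the terms with $j\in J$ have index $d-1$ and contribute $0$. Each of the $r-|J|$ terms with $j\notin J$ has value $c_{|J|+1}\,p_i^{-1}\prod_{j\in J}p_{i_j}^{-1}$. So the right value is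
$$p_i\,(r-|J|)\,c_{|J|+1}\,p_i^{-1}\prod_{j\in J}p_{i_j}^{-1}=c_{|J|}\prod_{j\in J}p_{i_j}^{-1},$$
the same as the left value.

**Step 5: conclusion.** By Steps 2 and 4, $\Phi$ induces an additive map $S\to\mathbb Q_{\ge0}\cup\{\infty\}$. For $k\in\mathbb N$ we have $\Phi(ka^d)=kc_0=k$. So the elements $ka^d$ are pairwise distinct in $S$, and $a^d$ is not torsion. If $a^j$ were torsion for some $j<d$, then so would be $a^d=a^ja^{d-j}$, by Fact 1.5. Hence none of $a,a^2,\dots,a^d$ is torsion. $\square$
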